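\title{Semi-smallness of the nilpotent resolution of a quasi-split symmetric space}

\begin{abstract}
Let $\theta$ be a quasi-split involution of a connected reductive group $G$, let $G_0$ be the identity component of its fixed-point group, and let $\mathfrak g_1$ be the $(-1)$-eigenspace of $\theta$ on the Lie algebra. Each irreducible component $\mathcal N_1$ of the nilpotent cone of $\mathfrak g_1$ has a resolution $\pi\colon G_0\times^{B_0}\mathfrak n_1\to\mathcal N_1$, which in the group case is the Springer resolution. We disprove the conjecture that $\pi$ is always semi-small: for $(\mathrm{SO}_8,\mathrm{SO}_4\times\mathrm{SO}_4)$ there is an orbit of codimension $3$ with fibers of dimension $2$. We show that $\pi$ is semi-small exactly when $2\ell_0(w)\le\ell(w)$ for all $w$ in the Weyl group of $G_0$, where $\ell_0$ and $\ell$ are the length functions of $G_0$ and $G$, and we determine all quasi-split pairs for which this holds.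
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The setting and the conjecture}

Let $G$ be a connected reductive group over an algebraically closed field $k$ whose characteristic $p$ is zero or sufficiently large with respect to $G$, and let $\mathfrak g=\mathrm{Lie}(G)$. Let $\theta$ be an involutive automorphism of $G$, and let $G_0=(G^\theta)^\circ$ be the identity component of its fixed-point group. We also write $\theta$ for the differential. Then $\mathfrak g=\mathfrak g_0\oplus\mathfrak g_1$, where $\mathfrak g_i$ is the $(-1)^i$-eigenspace of $\theta$, and $G_0$ acts on $\mathfrak g_1$ by the adjoint action. For a $\theta$-stable subspace $\mathfrak m\subset\mathfrak g$ we put $\mathfrak m_i=\mathfrak m\cap\mathfrak g_i$. The involution $\theta$ is \emph{quasi-split} if there is a Borel subgroup $B'$ such that $B'\cap\theta(B')$ is a maximal torus; equivalently, if $\mathfrak g_1$ contains a regular nilpotent element of $\mathfrak g$. We assume throughout that $\theta$ is quasi-split.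

Let $\mathcal N_{\mathfrak g}$ be the nilpotent cone of $\mathfrak g$, and fix an irreducible component $\mathcal N_1$ of $\mathfrak g_1\cap\mathcal N_{\mathfrak g}$. It is stable under the connected group $G_0$, and it consists of finitely many $G_0$-orbits. Fix $e$ in the open orbit. Since $\theta$ is quasi-split, $e$ is a regular nilpotent element of $\mathfrak g$, so it lies in the Lie algebra of a unique Borel subgroup $B$. By uniqueness $B$ is $\theta$-stable. Let $T\subset B$ be a $\theta$-stable maximal torus, let $\mathfrak n$ be the nilradical of $\mathrm{Lie}(B)$, and let $B_0=B\cap G_0$. Put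
\[
\widetilde{\mathcal N}_1=G_0\times^{B_0}\mathfrak n_1,\qquad \pi\colon\widetilde{\mathcal N}_1\to\mathcal N_1,\quad [g,X]\mapsto\mathrm{Ad}(g)X .
\]
The map $\pi$ is a resolution of singularities of $\mathcal N_1$. For $x\in\mathcal N_1$ let $\mathcal O_x$ be the $G_0$-orbit of $x$, and let
\[
\mathcal B_x=\pi^{-1}(x)=\{gB_0\in G_0/B_0:\ x\in\mathrm{Ad}(g)\mathfrak n_1\}
\]
be the fiber. The following conjecture is posed in \cite{Leslie}.

\begin{quote}
\textbf{Conjecture.} If $\theta$ is quasi-split, then $\pi$ is \emph{semi-small}: for every $x\in\mathcal N_1$,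
\[
2\dim\mathcal B_x\le\operatorname{codim}_{\mathcal N_1}\mathcal O_x .
\]
\end{quote}

\subsection{Why one would expect a positive answer}\label{sub:why}

Semi-smallness bounds how much a resolution contracts. Because $\pi$ is generically one-to-one, the preimage of a non-open orbit is a proper subvariety, which gives only $\dim\mathcal B_x\le\operatorname{codim}\mathcal O_x-1$; the conjecture asks for half the codimension. For instance, a semi-small map cannot contract a divisor onto a subvariety of codimension $3$, since the fibers would have dimension $2$. The first examples support the conjecture.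

\begin{example}[The group case]\label{ex:group}
Let $G=H\times H$ and let $\theta$ exchange the factors. Then $G_0$ is the diagonal copy of $H$, the space $\mathfrak g_1=\{(X,-X)\}$ is the adjoint representation, $\mathcal N_1$ is the nilpotent cone of $\mathrm{Lie}(H)$, and $\pi$ is the Springer resolution. The dimension formula for Springer fibers says that the inequality of the conjecture is an equality for every $x$.
\end{example}

\begin{example}\label{ex:sl3}
Let $G=\mathrm{SL}_3$, let $\theta$ be conjugation by $\mathrm{diag}(1,-1,1)$, and let $B$ be the upper triangular group. Let $u_1,u_2,u_3$ be the standard basis and $U=\langle u_1,u_3\rangle$. Then $G_0\cong\mathrm{GL}(U)$, and an element $X\in\mathfrak g_1$ is a pair $(v,\phi)\in U\oplus U^*$, with $Xu_2=v$ and $Xu=\phi(u)u_2$ for $u\in U$. It is nilpotent if and only if $\phi(v)=0$, so $\mathcal N_1$ is a quadric cone of dimension $3$. The resolution is $\widetilde{\mathcal N}_1=\{(\ell,v,\phi):\ell\in\mathbb P(U),\ v\in\ell,\ \phi(\ell)=0\}$. A nonzero pair $(v,\phi)$ determines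 $\ell$, and the fiber over $0$ is $\mathbb P^1$. So the only nontrivial inequality is $2\le3$.
\end{example}

There is also a way to read the conjecture inside $G$. Let $p=0$ for this paragraph, which is not used later. Let $\mathcal F_x$ be the Springer fiber of $x$ in $G$, the variety of Borel subgroups whose Lie algebra contains $x$; its dimension is $\dim\mathfrak n-\frac12\dim G\cdot x$. The map $gB_0\mapsto gBg^{-1}$ embeds $\mathcal B_x$ in $\mathcal F_x$. For a nondegenerate invariant form on $\mathfrak g$ that is preserved by $\theta$, the maps $\mathrm{ad}\,x\colon\mathfrak g_0\to\mathfrak g_1$ and $\mathrm{ad}\,x\colon\mathfrak g_1\to\mathfrak g_0$ are adjoint up to sign. They have the same rank, and therefore $\dim G\cdot x=2\dim\mathcal O_x$. Since $\dim\mathcal N_1=\dim\mathfrak n$ (Lemma~\ref{lem:pi}), we get $\operatorname{codim}\mathcal O_x=\dim\mathcal F_x$. The conjecture thus says that $\mathcal B_x$ is at most half-dimensional in $\mathcal F_x$. In the group case $\mathcal B_x$ is the diagonal of a product, and one may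 hope that half is the worst case.

\subsection{Results}

The conjecture is false.

\begin{theorem}\label{thm:counter}
The pair $(G,G_0)=(\mathrm{SO}_8,\mathrm{SO}_4\times\mathrm{SO}_4)$ is quasi-split, and $\pi$ is not semi-small: there is $x\in\mathcal N_1$ with $\dim\mathcal B_x=2$ and $\operatorname{codim}_{\mathcal N_1}\mathcal O_x=3$.
\end{theorem}

To state the exact condition, let $\Phi\supset\Phi^+\supset\Delta$ be the roots, positive roots and simple roots of $(G,B,T)$, and let $W$ be the Weyl group. Let $\delta$ be the permutation of $\Phi$ with $\theta\mathfrak g_\alpha=\mathfrak g_{\delta\alpha}$. Since $B$ is $\theta$-stable, $\delta$ preserves $\Phi^+$ and $\Delta$, so it is a diagram automorphism with $\delta^2=1$. If $\delta\alpha=\alpha$, let $\chi(\alpha)=\pm1$ be the scalar by which $\theta$ acts on $\mathfrak g_\alpha$; we call it the \emph{sign} of $\alpha$. For $w\in W$ let $N(w)=\{\alpha\in\Phi^+:w\alpha<0\}$, so that the length of $w$ is $\ell(w)=|N(w)|$. By Lemma~\ref{lem:B0} below, $B_0$ is a Borel subgroup of $G_0$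 with maximal torus $T_0=T\cap G_0$, and the Weyl group $W_0$ of $G_0$ is a subgroup of $W$ that commutes with $\delta$. Let $\ell_0$ be the length function of $W_0$ defined by $B_0$.

\begin{theorem}\label{thm:criterion}
For $w\in W_0$ put $E(w)=2\ell_0(w)-\ell(w)$. Then
\begin{equation}\label{eq:signsum}
E(w)=\sum_{\alpha\in N(w),\ \delta\alpha=\alpha}\chi(\alpha),
\end{equation}
and
\[
\max_{x\in\mathcal N_1}\bigl(2\dim\mathcal B_x-\operatorname{codim}_{\mathcal N_1}\mathcal O_x\bigr)=\max_{w\in W_0}E(w).
\]
Hence $\pi$ is semi-small if and only if $2\ell_0(w)\le\ell(w)$ for all $w\in W_0$.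
\end{theorem}

The numbers $\ell_0(w)$ and $\ell(w)$ are the dimensions of the Bruhat cells of $w$ in $G_0/B_0$ and in $G/B$. So the theorem moves the half-dimension condition of Section~\ref{sub:why} from Springer fibers to Bruhat cells, where it can be decided.

\begin{theorem}\label{thm:class}
The map $\pi$ is semi-small if and only if every $\delta$-orbit of irreducible components of $\Phi$ is one of the following:
\begin{itemize}
\item two isomorphic components exchanged by $\delta$ (the group case);
\item $\mathsf A_{n-1}$ with $\delta\ne1$ and any $n\ge3$, the case of $(\mathrm{SL}_n,\mathrm{SO}_n)$;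
\item $\mathsf A_{n-1}$ with $\delta=1$ and $n\le6$, the case of $(\mathrm{SL}_n,\mathrm S(\mathrm{GL}_{\lceil n/2\rceil}\times\mathrm{GL}_{\lfloor n/2\rfloor}))$;
\item $\mathsf B_m$ with $2\le m\le4$; $\mathsf C_m$ with $3\le m\le5$; $\mathsf D_4$ with $\delta\ne1$; $\mathsf F_4$; $\mathsf G_2$.
\end{itemize}
It fails to be semi-small if some orbit is $\mathsf A_{n-1}$ $(\delta=1,\ n\ge7)$, $\mathsf B_m$ $(m\ge5)$, $\mathsf C_m$ $(m\ge6)$, $\mathsf D_m$ $(\delta=1,\ m\ge4)$, $\mathsf D_m$ $(\delta\ne1,\ m\ge5)$, $\mathsf E_6$ (either $\delta$), $\mathsf E_7$ or $\mathsf E_8$. Moreover, $2\dim\mathcal B_x-\operatorname{codim}\mathcal O_x$ is unbounded over the pairs $(\mathrm{SL}_n,\mathrm S(\mathrm{GL}_{n/2}\times\mathrm{GL}_{n/2}))$.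
\end{theorem}

Section~\ref{sec:prelim} establishes the structure of $B_0$ and $W_0$. Section~\ref{sec:so8} proves Theorem~\ref{thm:counter} directly, with tensors. Section~\ref{sec:crit} proves Theorem~\ref{thm:criterion} by computing the dimension of $\widetilde{\mathcal N}_1\times_{\mathcal N_1}\widetilde{\mathcal N}_1$ in two ways. Section~\ref{sec:signs} determines the signs and reduces the question to irreducible root systems of small rank, and Section~\ref{sec:class} treats these type by type.

\section{The Borel subgroup $B_0$ and the Weyl group $W_0$}\label{sec:prelim}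

We use the following standard facts. The hypothesis on $p$ is what makes (F1)--(F3) available.
\begin{itemize}
\item[(F1)] $p\ne2$, and $[\mathfrak g_\alpha,\mathfrak g_\beta]=\mathfrak g_{\alpha+\beta}$ whenever $\alpha,\beta,\alpha+\beta$ are roots.
\item[(F2)] $G_0$ is reductive, with Lie algebra $\mathfrak g_0$.
\item[(F3)] An element of $\mathfrak n$ is regular nilpotent if and only if its component in $\mathfrak g_\alpha$ is nonzero for every $\alpha\in\Delta$. A regular nilpotent element lies in the Lie algebra of a unique Borel subgroup.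
\item[(F4)] Let $\lambda$ be a cocharacter of a connected reductive group $H$. Then $P_H(\lambda)=\{h:\lim_{t\to0}\lambda(t)h\lambda(t)^{-1}\text{ exists}\}$ is a parabolic subgroup, the centralizer $Z_H(\lambda)$ is connected and is a Levi factor of it, and the Lie algebra of its unipotent radical is the sum of the positive weight spaces of $\lambda$.
\item[(F5)] (Bruhat decomposition.) Let $H\supset B_H$ be a connected reductive group and a Borel subgroup, with unipotent Lie algebra $\mathfrak n_H$ and Weyl group $W_H$. The $H$-orbits on $(H/B_H)^2$ are those of the points $(B_H,w^{-1}B_H)$, $w\in W_H$. Such an orbit has dimension $\dim\mathfrak n_H+\ell_H(w)$, and $\ell_H(w)=\dim\mathfrak n_H/(\mathfrak n_H\cap w^{-1}\mathfrak n_H)$.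
\item[(F6)] Let $f$ be a linear functional that takes nonzero integer values on a root system. The roots with $f>0$ form a positive system. A root with $f=1$ is not a sum of two positive roots, so it is simple. If the number of such roots equals the rank, they are all the simple roots and $f$ is the height $\mathrm{ht}$, the sum of the coefficients in the simple roots.
\end{itemize}

To compare the Weyl groups of $G_0$ and $G$ we need a maximal torus of $G_0$ that determines $T$. A $\theta$-fixed regular cocharacter provides it.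

\begin{lemma}\label{lem:B0}
The group $B_0$ is a Borel subgroup of $G_0$ with maximal torus $T_0=T\cap G_0$ and unipotent Lie algebra $\mathfrak n_0$. Moreover $Z_G(T_0)=T$, and $W_0=N_{G_0}(T_0)/T_0$ embeds in $W$ as a subgroup that commutes with $\delta$.
\end{lemma}

\begin{proof}
Let $\lambda$ be the sum of the positive coroots, a cocharacter of $T$ with $\langle\alpha,\lambda\rangle=2\,\mathrm{ht}\,\alpha$. Thus $P_G(\lambda)=B$ and $Z_G(\lambda)=T$. The involution $\theta$ permutes the positive coroots, so it fixes $\lambda$, and the image of $\lambda$, being connected, lies in $G_0$. By (F2) and (F4), $B_0=G_0\cap P_G(\lambda)=P_{G_0}(\lambda)$ is a parabolic subgroup of $G_0$ with Levi factor $Z_{G_0}(\lambda)=G_0\cap T=T_0$ and unipotent Lie algebra $\mathfrak n_0$. The Levi factor is a connected subgroup of $T$, hence a torus, so $B_0$ is a Borel subgroup and $T_0$ is a maximal torus of $G_0$. Since $T_0$ contains the image of $\lambda$, we have $T\subset Z_G(T_0)\subset Z_G(\lambda)=T$. An element of $N_{G_0}(T_0)$ normalizes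 $Z_G(T_0)=T$, and $N_{G_0}(T_0)\cap T=T_0$, so $W_0$ embeds in $W$. Conjugation by a $\theta$-fixed element commutes with $\theta$ on $T$, so $W_0$ commutes with $\delta$.
\end{proof}

\begin{lemma}\label{lem:pi}
\begin{itemize}
\item[(a)] The map $\pi$ is onto $\mathcal N_1$, and $\dim\mathcal N_1=\dim\mathfrak n_0+\dim\mathfrak n_1=\dim\mathfrak n$.
\item[(b)] Let $B'$ be a $\theta$-stable Borel subgroup of $G$, with nilradical $\mathfrak n'$, such that $\mathfrak n'_1$ contains a regular nilpotent element $e'$. Then $B'$ is the Borel subgroup $B$ attached to some component $\mathcal N_1$ and some $e$ in its open orbit.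
\end{itemize}
\end{lemma}

\begin{proof}
(a) A resolution is surjective and preserves dimension, and $\dim\widetilde{\mathcal N}_1=\dim G_0/B_0+\dim\mathfrak n_1$ with $\dim G_0/B_0=\dim\mathfrak n_0$ by Lemma~\ref{lem:B0}.

(b) Let $\mathcal N_1$ be a component that contains $e'$, and choose $e$ and $B$ for it. By (a), $e'\in\mathrm{Ad}(g)\mathfrak n_1$ for some $g\in G_0$, so $gBg^{-1}=B'$ by the uniqueness in (F3). Replace $e$ by $\mathrm{Ad}(g)e$.
\end{proof}

Part (a) is all that we use of the fact that $\pi$ is a resolution. Part (b) lets us specify an example by writing down a Borel subgroup.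

\begin{example}[The two involutions of type $\mathsf A$]\label{ex:models}
Let $G=\mathrm{SL}_n$, with the upper triangular Borel subgroup, the diagonal torus, and matrix units $E_{i,j}$. The element $\sum_jE_{j,j+1}$ is regular nilpotent. If $\theta$ is conjugation by $\mathrm{diag}(1,-1,1,\dots)$, then $\theta E_{i,j}=(-1)^{j-i}E_{i,j}$, $\delta=1$ and $G_0=\mathrm S(\mathrm{GL}_{\lceil n/2\rceil}\times\mathrm{GL}_{\lfloor n/2\rfloor})$. If $\theta(g)=J(g^{\top})^{-1}J$, where $J$ is the matrix with ones on the antidiagonal, then $\theta E_{i,j}=-E_{n+1-j,n+1-i}$, $G_0=\mathrm{SO}_n$, and $\delta\ne1$ for $n\ge3$. In both cases the Borel subgroup is $\theta$-stable and $\sum_jE_{j,j+1}\in\mathfrak g_1$, so Lemma~\ref{lem:pi}(b) applies. These are the pairs named in Theorem~\ref{thm:class}.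
\end{example}

\section{The counterexample in $\mathrm{SO}_8$}\label{sec:so8}

We realize $\mathfrak g_1$ as a tensor product of four planes. The flag variety $G_0/B_0$ becomes $(\mathbb P^1)^4$, and a divisor that is contracted too far becomes visible.

\subsection{The model}

Let $P,Q,R,S$ be $2$-dimensional symplectic spaces. Then $M=P\otimes Q$ and $M'=R\otimes S$ carry nondegenerate symmetric forms. Let $G=\mathrm{SO}(M\oplus M')=\mathrm{SO}_8$, and let $\theta$ be conjugation by $(1_M,-1_{M'})$. Then $G_0=\mathrm{SO}(M)\times\mathrm{SO}(M')$. It is the image of $\widetilde G_0=\mathrm{SL}(P)\times\mathrm{SL}(Q)\times\mathrm{SL}(R)\times\mathrm{SL}(S)$, because the map $\widetilde G_0\to G_0$ has finite kernel and both groups are connected of dimension $12$. Under $\mathfrak g\cong\Lambda^2(M\oplus M')$ we have $\mathfrak g_0=\Lambda^2M\oplus\Lambda^2M'$ and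
\[
\mathfrak g_1\cong M\otimes M'=P\otimes Q\otimes R\otimes S .
\]
Let $T$ be the image of a maximal torus of $\widetilde G_0$. It has rank $4$, so it is a maximal torus of $G$, and $\theta$ fixes it pointwise. Let $a,b,c,d$ be positive roots of the four factors. The $24$ roots of $G$ are $\pm a,\pm b,\pm c,\pm d$, with root spaces in $\mathfrak g_0$, and the $16$ weights
\[
(z_1;z_2z_3z_4)=\tfrac12(z_1a+z_2b+z_3c+z_4d),\qquad z_i=\pm1,
\]
with root spaces in $\mathfrak g_1$.

We need a Borel subgroup all of whose simple root spaces lie in $\mathfrak g_1$. Let $f$ be the functional with $f(a)=4$ and $f(b)=f(c)=f(d)=2$. Its value on $(z_1;z_2z_3z_4)$ is the odd integer $2z_1+z_2+z_3+z_4$. The roots with $f>0$ are: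
\begin{center}
\begin{tabular}{c|l|c}
$f$ & roots & in\\ \hline
$5$ & $(+;{+}{+}{+})$ & $\mathfrak g_1$\\
$4$ & $a$ & $\mathfrak g_0$\\
$3$ & $(+;{-}{+}{+}),\ (+;{+}{-}{+}),\ (+;{+}{+}{-})$ & $\mathfrak g_1$\\
$2$ & $b,\ c,\ d$ & $\mathfrak g_0$\\
$1$ & $(+;{+}{-}{-}),\ (+;{-}{+}{-}),\ (+;{-}{-}{+}),\ (-;{+}{+}{+})$ & $\mathfrak g_1$
\end{tabular}
\end{center}
By (F6) the four roots in the last row are the simple roots and $f$ is the height. Let $B\supset T$ be the corresponding Borel subgroup; it is $\theta$-stable because $\theta$ preserves every root space. A sum of four simple root vectors is a regular nilpotent element of $\mathfrak n_1$, by (F3). So $\theta$ is quasi-split, and by Lemma~\ref{lem:pi}(b) the group $B$ belongs to a component $\mathcal N_1$. The group $B_0$ has positive roots $a,b,c,d$, and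
\[
G_0/B_0=\mathbb P(P)\times\mathbb P(Q)\times\mathbb P(R)\times\mathbb P(S),\qquad\dim\mathfrak n_1=8,\qquad\dim\mathcal N_1=4+8=12 .
\]
The weights of $\mathfrak n_1$ are the seven weights $(+;z_2z_3z_4)$ other than $(+;{-}{-}{-})$, and $(-;{+}{+}{+})$. Hence the conjugate of $\mathfrak n_1$ attached to the lines $(\ell_P,\ell_Q,\ell_R,\ell_S)$ is
\begin{equation}\label{eq:n1}
\ell_P\otimes H+P\otimes\ell_Q\otimes\ell_R\otimes\ell_S,\qquad H=\ell_Q\otimes R\otimes S+Q\otimes\ell_R\otimes S+Q\otimes R\otimes\ell_S .
\end{equation}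
If $\beta,\gamma,\varepsilon$ are linear forms on $Q,R,S$ with kernels $\ell_Q,\ell_R,\ell_S$, then $H$ is the hyperplane $\ker(\beta\otimes\gamma\otimes\varepsilon)$ of $Q\otimes R\otimes S$.

Formula \eqref{eq:n1} shows where to look. The hyperplanes $\ell_P\otimes H$ of the spaces \eqref{eq:n1} sweep out a divisor of $\widetilde{\mathcal N}_1$, of dimension $4+7=11$. Its image lies in the cone $Y=\{v\otimes y:v\in P,\ y\in Q\otimes R\otimes S\}$, of dimension $2+8-1=9$. So a divisor is mapped into a set of dimension $12-3$. It remains to exhibit a point of $Y$ whose orbit has the full dimension $9$.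

\subsection{Proof of Theorem~\ref{thm:counter}}

Fix bases $q_i,r_i,s_i$ $(i=1,2)$ of $Q,R,S$, write $u_{ijk}=q_i\otimes r_j\otimes s_k$, and fix $0\ne v\in P$. Let
\[
y=u_{111}+u_{222},\qquad x=v\otimes y .
\]

\emph{The fiber.} Suppose first that $\ell_P\ne kv$. If $x$ lies in \eqref{eq:n1}, reduction modulo $\ell_P$ gives $y\in\ell_Q\otimes\ell_R\otimes\ell_S$. This is impossible, since $y$ has rank $2$ as an element of $Q\otimes(R\otimes S)$. So $\ell_P=kv$. The intersection of \eqref{eq:n1} with $\ell_P\otimes Q\otimes R\otimes S$ is $\ell_P\otimes H$, because $\ell_Q\otimes\ell_R\otimes\ell_S\subset H$. Thus $x$ lies in \eqref{eq:n1} if and only if $y\in H$, that is,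
\[
(\beta\otimes\gamma\otimes\varepsilon)(y)=\beta_1\gamma_1\varepsilon_1+\beta_2\gamma_2\varepsilon_2=0,
\]
where $\beta_i=\beta(q_i)$, $\gamma_i=\gamma(r_i)$, $\varepsilon_i=\varepsilon(s_i)$. This equation defines a nonempty hypersurface in $(\mathbb P^1)^3$. Hence $x\in\mathcal N_1$ and $\dim\mathcal B_x=2$.

\emph{The orbit.} The orbits of $G_0$ and $\widetilde G_0$ coincide. The cone $Y$ is $\widetilde G_0$-stable, so $\dim\mathcal O_x\le9$. For the opposite inequality we bound the stabilizer by its Lie algebra. Let $(A,X_1,X_2,X_3)\in\mathfrak{sl}(P)\times\mathfrak{sl}(Q)\times\mathfrak{sl}(R)\times\mathfrak{sl}(S)$ annihilate $x$: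
\[
Av\otimes y+v\otimes(X_1+X_2+X_3)y=0 .
\]
Reduction modulo $v$ gives $Av=-\kappa v$ for some scalar $\kappa$, and then $(X_1+X_2+X_3)y=\kappa y$. In $(X_1+X_2+X_3)y$ the two off-diagonal entries of $X_1$ are the coefficients of $u_{211}$ and $u_{122}$, those of $X_2$ are the coefficients of $u_{121}$ and $u_{212}$, and those of $X_3$ are the coefficients of $u_{112}$ and $u_{221}$. These six tensors do not occur in $y$, so $X_i=\mathrm{diag}(\xi_i,-\xi_i)$. The coefficients of $u_{111}$ and $u_{222}$ give $\xi_1+\xi_2+\xi_3=\kappa$ and $-(\xi_1+\xi_2+\xi_3)=\kappa$, so $\kappa=0$ because $p\ne2$. The traceless $A$ with $Av=0$ form a line, and the triples with $\xi_1+\xi_2+\xi_3=0$ form a plane. The stabilizer of $x$ in $\widetilde G_0$ therefore has dimension at most $3$, and $\dim\mathcal O_x\ge12-3=9$.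

Thus $\operatorname{codim}_{\mathcal N_1}\mathcal O_x=3$ and $2\dim\mathcal B_x=4>3$. \qed

\begin{remark}
The failure does not depend on the component chosen above. Here $\theta$ is conjugation by an element of $G$; for any choice of $\mathcal N_1$, $B$, $T$ this element normalizes $B$ and $T$, so it lies in $T$ and $\delta=1$. By Theorem~\ref{thm:class}, the resolution of every component fails to be semi-small.
\end{remark}

\section{The criterion}\label{sec:crit}

For general $G$ we do not want to list the orbits and their fibers. The quantity $2\dim\mathcal B_x+\dim\mathcal O_x$ is the dimension of the part over $\mathcal O_x$ of the fiber product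
\[
Z=\widetilde{\mathcal N}_1\times_{\mathcal N_1}\widetilde{\mathcal N}_1=\{(gB_0,g'B_0,x):\ x\in\mathrm{Ad}(g)\mathfrak n_1\cap\mathrm{Ad}(g')\mathfrak n_1\},
\]
and $Z$ has a second projection, to $(G_0/B_0)^2$, whose fibers are vector spaces spanned by parts of root spaces. We compute $\dim Z$ from both projections.

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
\emph{Projection to $\mathcal N_1$.} By equivariance, every fiber of $Z$ over a point of $\mathcal O_x$ is isomorphic to $\mathcal B_x\times\mathcal B_x$, which is nonempty by Lemma~\ref{lem:pi}(a). So the part of $Z$ over $\mathcal O_x$ has dimension $\dim\mathcal O_x+2\dim\mathcal B_x$. There are finitely many orbits, so $\dim Z$ is the largest of these numbers, and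
\[
\dim Z-\dim\mathcal N_1=\max_x\bigl(2\dim\mathcal B_x-\operatorname{codim}_{\mathcal N_1}\mathcal O_x\bigr).
\]

\emph{Projection to $(G_0/B_0)^2$.} For $w\in W_0$ let $Z_w$ be the part of $Z$ over the orbit of $(B_0,w^{-1}B_0)$. By (F5) and Lemma~\ref{lem:B0}, these finitely many pieces cover $Z$, and the orbit has dimension $\dim\mathfrak n_0+\ell_0(w)$. The fiber over $(B_0,w^{-1}B_0)$ is $\mathfrak n_1\cap w^{-1}\mathfrak n_1$. With Lemma~\ref{lem:pi}(a) and (F5) we obtain
\[
\dim Z_w-\dim\mathcal N_1=\dim\mathfrak n_0/(\mathfrak n_0\cap w^{-1}\mathfrak n_0)-\dim\mathfrak n_1/(\mathfrak n_1\cap w^{-1}\mathfrak n_1).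
\]
Let $\mathfrak m=\bigoplus_{\alpha\in N(w)}\mathfrak g_\alpha$. Then $\mathfrak n=(\mathfrak n\cap w^{-1}\mathfrak n)\oplus\mathfrak m$, and both summands are $\theta$-stable because $w$ commutes with $\delta$. A representative of $w$ in $G_0$ preserves $\mathfrak g_0$ and $\mathfrak g_1$, so $(\mathfrak n\cap w^{-1}\mathfrak n)_i=\mathfrak n_i\cap w^{-1}\mathfrak n_i$ and $\mathfrak n_i/(\mathfrak n_i\cap w^{-1}\mathfrak n_i)\cong\mathfrak m_i$. Therefore $\dim\mathfrak m_0=\ell_0(w)$, $\dim\mathfrak m_0+\dim\mathfrak m_1=\ell(w)$, and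
\[
\dim Z_w-\dim\mathcal N_1=\dim\mathfrak m_0-\dim\mathfrak m_1=2\ell_0(w)-\ell(w)=E(w).
\]
Taking the maximum over $w$ and comparing with the first count gives the main formula.

Finally, if $\alpha\ne\delta\alpha$ lie in $N(w)$, then $\theta$ exchanges the lines $\mathfrak g_\alpha$ and $\mathfrak g_{\delta\alpha}$, so their sum contributes one dimension to each of $\mathfrak m_0$ and $\mathfrak m_1$. A fixed root $\alpha$ contributes one dimension to $\mathfrak m_0$ if $\chi(\alpha)=1$ and to $\mathfrak m_1$ if $\chi(\alpha)=-1$. This proves \eqref{eq:signsum}.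
\end{proof}

The quasi-split hypothesis entered through Lemma~\ref{lem:pi}(a). It cannot be dropped there: if $\theta$ is the identity, then $\mathfrak g_1=0$ and $G_0\times^{B_0}\mathfrak n_1=G/B$ maps to a point.

\begin{example}\label{ex:check}
In the group case no root is fixed by $\delta$, so $E\equiv0$. In Example~\ref{ex:sl3}, $W_0=\{1,s\}$ with $s$ the reflection in the highest root, and $E(s)=2\cdot1-3=-1$. Indeed $Z_s$ consists of the triples $(\ell,\ell',0)$ with $\ell\ne\ell'$ and has dimension $2=3-1$.
\end{example}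

\begin{example}\label{ex:D4}
In the model of Section~\ref{sec:so8}, $W_0$ is generated by the commuting reflections $s_a,s_b,s_c,s_d$, which change the signs $z_1,\dots,z_4$. Let $w=s_bs_cs_d$, the product of the reflections in the three roots of height $2$. It negates $b,c,d$ and fixes $a$. It sends $(z_1;z_2z_3z_4)$ to a root of height $2z_1-(z_2+z_3+z_4)$. For $z_1=1$ this is negative only when $z_2=z_3=z_4=1$, and the only positive root with $z_1=-1$ goes to height $-5$. Hence
\[
N(w)=\{b,c,d\}\cup\{(+;{+}{+}{+}),\,(-;{+}{+}{+})\},\qquad E(w)=3-2=1,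
\]
in agreement with $2\cdot2-3=1$ in Theorem~\ref{thm:counter}.
\end{example}

\section{Reduction to root systems}\label{sec:signs}

To use Theorem~\ref{thm:criterion} we must know the signs $\chi(\alpha)$ and the subgroup $W_0$. We show that both are determined by $(\Phi,\Delta,\delta)$.

\subsection{The signs}

This is the second use of the quasi-split hypothesis. For $\alpha\in\Delta$ let $e_\alpha$ be the component of $e$ in $\mathfrak g_\alpha$; it is nonzero by (F3). From $\theta e=-e$ we get
\begin{equation}\label{eq:simple}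
\theta e_\alpha=-e_{\delta\alpha}\qquad(\alpha\in\Delta),
\end{equation}
and the simple root vectors generate $\mathfrak n$. A $\delta$-orbit of irreducible components of $\Phi$ is either a pair of isomorphic components that $\delta$ exchanges, in which no root is fixed, or a single component. On a single component $\delta$ is trivial, or it is the nontrivial diagram involution of $\mathsf A_{n-1}$ $(n\ge3)$, $\mathsf D_m$ $(m\ge4)$ or $\mathsf E_6$. For $\mathsf D_4$ the three diagram involutions are conjugate under triality, so they give the same datum.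

\begin{lemma}\label{lem:signs}
Let $\alpha$ be a root with $\delta\alpha=\alpha$. Then $\chi(-\alpha)=\chi(\alpha)$. Furthermore:
\begin{itemize}
\item[(a)] if $\delta=1$ on the component of $\alpha$, or the component is $\mathsf D_m$ or $\mathsf E_6$ with $\delta\ne1$, then $\chi(\alpha)=(-1)^{\mathrm{ht}\,\alpha}$;
\item[(b)] if the component is $\mathsf A_{n-1}$ with $\delta\ne1$, then $\chi(\alpha)=-1$.
\end{itemize}
\end{lemma}

\begin{proof}
The line $[\mathfrak g_\alpha,\mathfrak g_{-\alpha}]$ is spanned by the coroot of $\alpha$, which $\theta$ fixes; so $\chi(\alpha)\chi(-\alpha)=1$. Let now $\alpha>0$.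

(a) If $\delta=1$ on the component, then by (F1) the line $\mathfrak g_\alpha$ is spanned by an iterated bracket of $\mathrm{ht}\,\alpha$ simple root vectors, and $\theta$ negates each of them.

Let the component be $\mathsf D_m$ or $\mathsf E_6$ with $\delta\ne1$. It is simply laced, and two simple roots $\beta\ne\delta\beta$ are orthogonal, so $\beta+\delta\beta$ is not a root. We induct on the height. If $\alpha$ is simple, $\chi(\alpha)=-1$ by \eqref{eq:simple}. Otherwise there is $\beta\in\Delta$ with $\langle\alpha,\beta^\vee\rangle>0$, and then $\langle\alpha,\beta^\vee\rangle=1$. If $\delta\beta=\beta$, then $\alpha-\beta$ is a fixed positive root, $\mathfrak g_\alpha=[\mathfrak g_\beta,\mathfrak g_{\alpha-\beta}]$, and $\chi(\alpha)=-\chi(\alpha-\beta)$. If $\delta\beta\ne\beta$, subtracting $\beta$ alone leaves the set of fixed roots, so we subtract both $\beta$ and $\delta\beta$. We have $\langle\alpha,(\delta\beta)^\vee\rangle=1$, so $\alpha'=s_\beta s_{\delta\beta}\alpha=\alpha-\beta-\delta\beta$ is a fixed root. It is positive: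 $\alpha-\delta\beta$ is a positive root, and it differs from $\beta$ because $\beta+\delta\beta$ is not a root. Take nonzero $X\in\mathfrak g_{\alpha'}$ and $Y\in\mathfrak g_\beta$. Since $\alpha'+\beta=\alpha-\delta\beta$ is a root, $[[X,Y],\theta Y]$ spans $\mathfrak g_\alpha$ by (F1). Since $[Y,\theta Y]=0$, the Jacobi identity gives $[[X,\theta Y],Y]=[[X,Y],\theta Y]$, and so
\[
\theta[[X,Y],\theta Y]=\chi(\alpha')[[X,\theta Y],Y]=\chi(\alpha')[[X,Y],\theta Y].
\]
Thus $\chi(\alpha)=\chi(\alpha')$, while the heights differ by $2$.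

(b) With simple roots $\alpha_j=\varepsilon_j-\varepsilon_{j+1}$ we have $\delta\alpha_j=\alpha_{n-j}$, and the fixed positive roots are $\alpha=\alpha_i+\dots+\alpha_{n-i}$, of height $L=n+1-2i$. The bracket $X=[e_{\alpha_i},[e_{\alpha_{i+1}},\dots,e_{\alpha_{n-i}}]]$ spans $\mathfrak g_\alpha$. By \eqref{eq:simple}, $\theta X=(-1)^LX'$ with $X'=[e_{\alpha_{n-i}},[e_{\alpha_{n-i-1}},\dots,e_{\alpha_i}]]$. Identify $e_{\alpha_j}$ with $c_jE_{j,j+1}$ and let $c=c_i\cdots c_{n-i}$. From $[E_{j,j+1},E_{j+1,l}]=E_{j,l}$ $(j+1<l)$ we get $X=cE_{i,n+1-i}$. From $[E_{j,j+1},E_{i,j}]=-E_{i,j+1}$ $(i<j)$, used $L-1$ times, we get $X'=(-1)^{L-1}cE_{i,n+1-i}$. So $\theta X=-X$.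
\end{proof}

We say that an irreducible datum $(\Phi,\delta)$ is of \emph{parity type} if it falls under Lemma~\ref{lem:signs}(a), and we call a root \emph{even} or \emph{odd} according to its height.

\subsection{The group $W_0$}

Let $V=\mathbb Q\Phi$ with an inner product invariant under $W$ and $\delta$, and let $V^\delta$ be the fixed space of $\delta$. For $\alpha\in\Phi$ put $\bar\alpha=\frac12(\alpha+\delta\alpha)\in V^\delta$. By \eqref{eq:signsum}, $E(w)$ depends only on the action of $w$ on $V^\delta$.

\begin{lemma}\label{lem:W0}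
The group $W_0$ acts on $V^\delta$ as the group generated by the orthogonal reflections in the vectors of
\[
\Phi_0=\{\alpha:\ \delta\alpha=\alpha,\ \chi(\alpha)=1\}\cup\{\bar\alpha:\ \delta\alpha\ne\alpha\}.
\]
In particular, if $\delta=1$ then $W_0$ is generated by the reflections in the even roots.
\end{lemma}

\begin{proof}
The torus $T_0$ is connected and contains $(T^\theta)^\circ$, so $T_0=(T^\theta)^\circ$ and its cocharacters are the $\theta$-fixed cocharacters of $T$. Hence the kernel of the restriction map $X^*(T)_{\mathbb Q}\to X^*(T_0)_{\mathbb Q}$ is the $(-1)$-eigenspace of $\theta$. This map is $W_0$-equivariant, it is injective on $V^\delta$, and it sends $\alpha$ and $\bar\alpha$ to the same character. We use it to view $V^\delta$ inside $X^*(T_0)_{\mathbb Q}$. The space $\mathfrak g_0$ is the sum of $\mathrm{Lie}(T_0)$, the root spaces $\mathfrak g_\alpha$ with $\delta\alpha=\alpha$ and $\chi(\alpha)=1$, and one line in $\mathfrak g_\alpha\oplus\mathfrak g_{\delta\alpha}$ for each pair $\alpha\ne\delta\alpha$. So $\Phi_0$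 is the root system of $(G_0,T_0)$, and $W_0$ is generated by its reflections. The reflection in $\gamma\in\Phi_0$ negates $\gamma$, fixes a hyperplane of $V^\delta$, and is an isometry because it is induced by an element of $W$. So it is the orthogonal reflection in $\gamma$.
\end{proof}

By Lemmas~\ref{lem:signs} and~\ref{lem:W0}, the number
\[
\mu(\Phi,\delta)=\max_{w\in W_0}E(w)\ \ge\ E(1)=0
\]
depends only on the based root system and $\delta$, and $\pi$ is semi-small if and only if $\mu(\Phi,\delta)=0$.

\subsection{Two reductions}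

\begin{lemma}\label{lem:reduce}
\begin{itemize}
\item[(a)] $\mu(\Phi,\delta)$ is the sum of the numbers $\mu(\Phi_c,\delta)$ over the $\delta$-orbits $\Phi_c$ of irreducible components of $\Phi$.
\item[(b)] Let $I\subset\Delta$ be $\delta$-stable and let $\Phi_I=\Phi\cap\mathbb QI$. If $(\Phi,\delta)$ and $(\Phi_I,\delta|_I)$ are irreducible of parity type, then $\mu(\Phi_I,\delta|_I)\le\mu(\Phi,\delta)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The space $V^\delta$ is the orthogonal sum of the spaces $(\mathbb Q\Phi_c)^\delta$, and each vector of $\Phi_0$ and each fixed root lies in one of them. So $W_0$ is a product of groups acting on the summands, and the sum \eqref{eq:signsum} splits accordingly.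

(b) A root of $\Phi_I$ has the same height, hence the same sign, in $\Phi_I$ and in $\Phi$. So the set $\Phi_{I,0}$ defined for $\Phi_I$ is contained in $\Phi_0$, and the reflections in it generate a subgroup of $W_0$ that acts on $(\mathbb QI)^\delta$ as the group $W_0$ of $\Phi_I$. Let $w$ be in this subgroup and let $\alpha\in\Phi^+\setminus\Phi_I$ be a fixed root. Then $w\alpha-\alpha\in\mathbb QI$, so the root $w\alpha$ keeps a positive coefficient at some simple root outside $I$, and it is positive. Thus the fixed roots in $N(w)$ lie in $\Phi_I$, and $E(w)$ has the same value for $\Phi$ and for $\Phi_I$.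
\end{proof}

By (a), $\pi$ is semi-small if and only if $\mu=0$ for each orbit. By (b), within each series of parity type it suffices to prove $\mu=0$ for the largest good rank and to exhibit one $w$ with $E(w)>0$ for the smallest bad rank.

\section{The classification}\label{sec:class}

For a statement $\mathsf P$ we write $[\mathsf P]=1$ if it holds and $[\mathsf P]=0$ otherwise. Permutations are written in one-line notation, and $\mathrm{inv}$ denotes the number of inversions.

\subsection{Three short cases}\label{sub:easy}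

For two exchanged components $E\equiv0$, because no root is fixed. For $\mathsf A_{n-1}$ with $\delta\ne1$ all signs are $-1$ by Lemma~\ref{lem:signs}(b), so $E\le0$.

For $\mathsf G_2$ let $\alpha$ be the short and $\beta$ the long simple root, with $(\alpha,\alpha)=2$, $(\beta,\beta)=6$, $(\alpha,\beta)=-3$. The positive roots are $\alpha,\beta,\alpha+\beta,2\alpha+\beta,3\alpha+\beta,3\alpha+2\beta$. The even ones are $\alpha+\beta$ and $3\alpha+\beta$, and their inner product is $6-3-9+6=0$. So $W_0=\{1,s,s',-1\}$. The reflections $s,s'$ have $\ell_0=1$; they have odd length in $W$ and are not simple, so $\ell\ge3$. For $-1$ we have $\ell_0=2$ and $\ell=6$. Hence $\mu=0$.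

\subsection{Systems that contain an untwisted $\mathsf D_4$}\label{sub:D4}

The pair of Section~\ref{sec:so8} has $\Phi=\mathsf D_4$ and $\delta=1$, so $\mu(\mathsf D_4,1)\ge1$ by Example~\ref{ex:D4}. The diagrams $\mathsf D_m$ $(m\ge4)$, $\mathsf E_6$, $\mathsf E_7$, $\mathsf E_8$ contain $\mathsf D_4$ as a subdiagram, so $\mu\ge1$ for them when $\delta=1$, by Lemma~\ref{lem:reduce}(b).

For $\mathsf E_6$ with $\delta\ne1$, the involution acts nontrivially on the subdiagram $\mathsf D_4$, and we will see that this twisted $\mathsf D_4$ has $\mu=0$. Another $\mathsf D_4$ does the job, namely the set of all fixed roots. Label the simple roots so that $\beta_1,\beta_3,\beta_4,\beta_5,\beta_6$ form a chain and $\beta_2$ is attached to $\beta_4$. Then $\delta$ exchanges $\beta_1\leftrightarrow\beta_6$ and $\beta_3\leftrightarrow\beta_5$. Put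
\[
\gamma_0=\beta_2,\qquad\gamma_1=\beta_4,\qquad\gamma_2=\beta_3+\beta_4+\beta_5,\qquad\gamma_3=\beta_1+\beta_3+\beta_4+\beta_5+\beta_6 .
\]
These are fixed positive roots of odd heights $1,1,3,5$. With roots of square length $2$, we have $(\gamma_0,\gamma_i)=(\beta_2,\beta_4)=-1$ for $i=1,2,3$, and
\[
(\gamma_1,\gamma_2)=(\gamma_1,\gamma_3)=-1+2-1=0,\qquad(\gamma_2,\gamma_3)=(\gamma_2,\gamma_2)+(\gamma_2,\beta_1+\beta_6)=2-2=0 .
\]
So $\gamma_0,\dots,\gamma_3$ is a base of a subsystem $\Psi$ of type $\mathsf D_4$, and the positive roots of $\Psi$ are positive in $\Phi$. The fixed part of the root lattice has the basis $\beta_2,\ \beta_4,\ \beta_3+\beta_5,\ \beta_1+\beta_6$, that is, $\gamma_0,\ \gamma_1,\ \gamma_2-\gamma_1,\ \gamma_3-\gamma_2$; so it is the root lattice of $\Psi$. In the $\mathsf D_4$ lattice, the integer vectors in $\mathbb Z^4$ with even coordinate sum, the vectors of square length $2$ are the $24$ roots. Hence $\Psi$ is exactly the set of fixed roots. Since the $\gamma_i$ have odd height, the height of a root of $\Psi$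 in $\Phi$ has the same parity as its height in $\Psi$. By Lemma~\ref{lem:W0} the reflections in the three roots of $\Psi$-height $2$ lie in $W_0$, and for their product the sum \eqref{eq:signsum} is the one computed in Example~\ref{ex:D4}. So $\mu\ge1$.

\subsection{Type $\mathsf A_{n-1}$ with $\delta=1$}\label{sub:A}

Here $\mathrm{ht}(\varepsilon_i-\varepsilon_j)=j-i$, the group $W_0$ consists of the permutations $w$ with $w(i)\equiv i\pmod2$, and
\[
E(w)=\sum_{i<j,\ w(i)>w(j)}(-1)^{j-i}.
\]
An inversion counts $+1$ if its two values have the same parity and $-1$ otherwise.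

\emph{The case $n=7$.} Take $w=3\,6\,1\,4\,7\,2\,5$. Its inversions, written as pairs of values, are $31,64,62,42,75$ (same parity) and $32,61,65,72$ (opposite parity). So $E(w)=5-4=1$, and $\mu\ge1$ for $n\ge7$.

\emph{A formula for $n=2r$.} Write $w(2a-1)=2\sigma(a)-1$ and $w(2b)=2\tau(b)$ with $\sigma,\tau\in S_r$. The inversions of the same parity number $\mathrm{inv}\,\sigma+\mathrm{inv}\,\tau$. The positions $2a-1$ and $2b$ are inverted if and only if $a\le b$ and $\sigma(a)>\tau(b)$, or $a>b$ and $\sigma(a)\le\tau(b)$. Let $N_{b,v}=\#\{a\le b:\sigma(a)\le v\}$. For given $b$ there are $b-N_{b,\tau(b)}$ values $a$ of the first kind and $\tau(b)-N_{b,\tau(b)}$ of the second. Since $\sum_b(b+\tau(b))=r(r+1)$,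
\begin{equation}\label{eq:A}
E(w)=\mathrm{inv}\,\sigma+\mathrm{inv}\,\tau-r(r+1)+2\sum_{b=1}^rN_{b,\tau(b)} .
\end{equation}

\emph{The case $n=6$.} Here $r=3$, $N_{3,v}=v$ and $N_{b,3}=b$. Formula \eqref{eq:A} gives the following values of $E(w)-\mathrm{inv}\,\sigma$:
\begin{center}
\begin{tabular}{c|c||c|c}
$\tau$ & $E(w)-\mathrm{inv}\,\sigma$ & $\tau$ & $E(w)-\mathrm{inv}\,\sigma$\\ \hline
$123$ & $2N_{1,1}+2N_{2,2}-6$ & $231$ & $2N_{1,2}-4$\\
$213$ & $2N_{1,2}+2N_{2,1}-5$ & $312$ & $2N_{2,1}-4$\\
$132$ & $2N_{1,1}-3$ & $321$ & $2N_{2,2}-5$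
\end{tabular}
\end{center}
Substituting the six permutations $\sigma$ gives all $36$ values of $E(w)$:
\begin{center}
\begin{tabular}{c|c|c|rrrrrr}
 & & & \multicolumn{6}{c}{$\tau$}\\
$\sigma$ & $\mathrm{inv}\,\sigma$ & $N_{1,1},N_{1,2},N_{2,1},N_{2,2}$ & $123$ & $213$ & $132$ & $231$ & $312$ & $321$\\ \hline
$123$ & $0$ & $1,1,1,2$ & $0$ & $-1$ & $-1$ & $-2$ & $-2$ & $-1$\\
$213$ & $1$ & $0,1,1,2$ & $-1$ & $0$ & $-2$ & $-1$ & $-1$ & $0$\\
$132$ & $1$ & $1,1,1,1$ & $-1$ & $0$ & $0$ & $-1$ & $-1$ & $-2$\\
$231$ & $2$ & $0,1,0,1$ & $-2$ & $-1$ & $-1$ & $0$ & $-2$ & $-1$\\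
$312$ & $2$ & $0,0,1,1$ & $-2$ & $-1$ & $-1$ & $-2$ & $0$ & $-1$\\
$321$ & $3$ & $0,0,0,1$ & $-1$ & $-2$ & $0$ & $-1$ & $-1$ & $0$
\end{tabular}
\end{center}
No entry is positive, so $\mu=0$ for $n=6$, and for $n\le6$ by Lemma~\ref{lem:reduce}(b).

\emph{Unboundedness.} Let $n=4h$ and $r=2h$. Let $\tau(b)=2h+1-b$, and let $\sigma$ reverse each of the blocks $\{1,\dots,h\}$ and $\{h+1,\dots,2h\}$. Then $\mathrm{inv}\,\sigma+\mathrm{inv}\,\tau=2\binom h2+\binom{2h}2=3h^2-2h$. If $b\le h$, every $a\le b$ has $\sigma(a)\le h<\tau(b)$, so $N_{b,\tau(b)}=b$. If $b>h$, then $\tau(b)\le h$, and every $a$ with $\sigma(a)\le\tau(b)$ has $a\le h<b$, so $N_{b,\tau(b)}=\tau(b)$. Hence $\sum_bN_{b,\tau(b)}=h(h+1)$, and \eqref{eq:A} gives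
\[
E(w)=3h^2-2h-2h(2h+1)+2h(h+1)=h^2-2h .
\]
By Theorem~\ref{thm:criterion} and Example~\ref{ex:models}, this proves the last assertion of Theorem~\ref{thm:class}.

\subsection{Signed permutations: type $\mathsf B$ and twisted type $\mathsf D$}\label{sub:BD}

In these types, and in $\mathsf F_4$, the group $W_0$ acts by signed permutations, and the two roots $\varepsilon_i\pm\varepsilon_j$ have the same sign. It pays to treat them together.

\begin{lemma}\label{lem:signed}
Suppose that $\varepsilon_i\pm\varepsilon_j$ is positive for $i<j$, and that both these roots have the sign $\chi_{ij}$. Let $w\varepsilon_i=\eta_i\varepsilon_{u(i)}$ with $\eta_i=\pm1$ and $u$ a permutation, and let $J=\{i:\eta_i=-1\}$. Then the roots $\varepsilon_i\pm\varepsilon_j$ contribute to $E(w)$ the amount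
\[
E'(u)+2\sum_{i\in J}h(i),\qquad E'(u)=\sum_{i<j,\ u(i)>u(j)}\chi_{ij},\qquad h(i)=\sum_{j>i,\ u(j)>u(i)}\chi_{ij}.
\]
\end{lemma}

\begin{proof}
Let $i<j$. The root $\eta_i\varepsilon_{u(i)}\pm\eta_j\varepsilon_{u(j)}$ is positive or negative according to the coefficient of the smaller index. If $u(i)>u(j)$, exactly one of the two roots is negative. If $u(i)<u(j)$, both are negative when $i\in J$ and neither is otherwise.
\end{proof}

\emph{Type $\mathsf B_m$.} The simple roots are $\varepsilon_i-\varepsilon_{i+1}$ and $\varepsilon_m$, so $\mathrm{ht}\,\varepsilon_i=m+1-i$. The heights $j-i$ and $2m+2-i-j$ of $\varepsilon_i\mp\varepsilon_j$ give $\chi_{ij}=(-1)^{i+j}$, and $c_i=\chi(\varepsilon_i)=(-1)^{m+1-i}$. Every $w\in W_0$ is a signed permutation whose $u$ preserves the parity of the indices, and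
\[
E(w)=E'(u)+\sum_{i\in J}\bigl(2h(i)+c_i\bigr).
\]
For $m=4$ we have $c=(1,-1,1,-1)$ and four permutations $u$:
\begin{center}
\begin{tabular}{c|c|c|c}
$u$ & $E'(u)$ & $h$ & $2h+c$\\ \hline
$1234$ & $0$ & $(-1,0,-1,0)$ & $(-1,-1,-1,-1)$\\
$3214$ & $-1$ & $(-1,1,-1,0)$ & $(-1,1,-1,-1)$\\
$1432$ & $-1$ & $(-1,0,0,0)$ & $(-1,-1,1,-1)$\\
$3412$ & $0$ & $(-1,0,-1,0)$ & $(-1,-1,-1,-1)$
\end{tabular}
\end{center}
In each row $E'(u)$ plus the positive entries of $2h+c$ is $0$, so $E\le0$ for every $J$. Thus $\mu=0$ for $\mathsf B_4$, and for $\mathsf B_2$ and $\mathsf B_3$.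

For $m=5$ the roots $\varepsilon_1-\varepsilon_5,\ \varepsilon_2,\ \varepsilon_4$ have heights $4,4,2$. The product $w$ of their reflections has $u=52341$ and $J=\{2,4\}$. The inversions of $u$ are at the positions $13,15,35$ (sign $+1$) and $12,14,25,45$ (sign $-1$), so $E'(u)=-1$. Also $h(2)=\chi_{23}+\chi_{24}=0$, $h(4)=0$ and $c_2=c_4=1$. So $E(w)=1$, and $\mu\ge1$ for $\mathsf B_m$ with $m\ge5$.

\emph{Type $\mathsf D_m$ with $\delta\ne1$.} The simple roots are $\varepsilon_i-\varepsilon_{i+1}$ and $\varepsilon_{m-1}+\varepsilon_m$, and $\delta$ negates $\varepsilon_m$ and fixes the other $\varepsilon_i$. The fixed roots are $\pm\varepsilon_i\pm\varepsilon_j$ with $i<j\le m-1$. The heights $j-i$ and $2m-i-j$ give $\chi_{ij}=(-1)^{i+j}$. The exchanged pairs $\pm\varepsilon_i-\varepsilon_m$, $\pm\varepsilon_i+\varepsilon_m$ give the vectors $\pm\varepsilon_i\in\Phi_0$. By Lemma~\ref{lem:W0}, $W_0$ acts on $\langle\varepsilon_1,\dots,\varepsilon_{m-1}\rangle$ by all signed permutations whose $u$ preserves parity, and $E(w)=E'(u)+2\sum_{i\in J}h(i)$.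

For $m=4$, either $u=123$, with $E'=0$ and $h=(0,-1,0)$, or $u=321$, with $E'=-1+1-1=-1$ and $h=0$. So $\mu=0$. For $m=5$ take $u=3214$ and $J=\{2\}$. Then $E'(u)=\chi_{12}+\chi_{13}+\chi_{23}=-1$ and $h(2)=\chi_{24}=1$, so $E(w)=1$. Hence $\mu\ge1$ for $m\ge5$.

\subsection{Type $\mathsf C_m$}\label{sub:C}

The simple roots are $\varepsilon_i-\varepsilon_{i+1}$ and $2\varepsilon_m$, so the height functional takes the value $m+\frac12-i$ on $\varepsilon_i$. The even roots are $\pm(\varepsilon_i-\varepsilon_j)$ with $i\equiv j$ and $\pm(\varepsilon_i+\varepsilon_j)$ with $i\not\equiv j$ modulo $2$. A change of sign of the even coordinates turns them all into differences. Put $x_a=\varepsilon_{2a-1}$ for $2a-1\le m$ and $x_{m+1-j}=-\varepsilon_{2j}$ for $2j\le m$. This defines $x_1,\dots,x_m$, and in both cases the height functional takes the value $m+\frac32-2a$ on $x_a$. The roots are $x_a-x_b$ $(a\ne b)$ and $\pm(x_a+x_b)$ $(a\le b)$, with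
\[
\mathrm{ht}(x_a-x_b)=2(b-a),\qquad\mathrm{ht}(x_a+x_b)=2m+3-2(a+b).
\]
So the even roots are the $x_a-x_b$, and $W_0=S_m$ permutes the $x_a$. Call a multiset $\{a,b\}$ \emph{low} if $a+b\le m+1$ and \emph{high} otherwise. The odd positive roots are $x_a+x_b$ for $\{a,b\}$ low and $-(x_a+x_b)$ for $\{a,b\}$ high. A permutation $\sigma$ makes such a root negative when it moves $\{a,b\}$ from low to high or from high to low. Since $\sigma$ permutes the multisets, the two kinds of moves are equally many. Therefore
\begin{equation}\label{eq:C}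
E(\sigma)=\mathrm{inv}\,\sigma-2q(\sigma),\qquad q(\sigma)=\#\{a\le b:\ a+b\le m+1,\ \sigma(a)+\sigma(b)\ge m+2\}.
\end{equation}

\emph{The case $m=6$.} Take $\sigma=2\,1\,6\,5\,4\,3$, with $\mathrm{inv}\,\sigma=1+6=7$. A low pair $(1,b)$ is counted by $q$ if $\sigma(b)\ge6$, which gives $(1,3)$. No pair $(2,b)$ is counted, since $\sigma(2)=1$. The remaining low pairs $(3,3)$ and $(3,4)$ are both counted. So $E(\sigma)=7-6=1$, and $\mu\ge1$ for $m\ge6$.

\emph{The case $m=5$.} Let $\sigma=(v,p',r,s,t)$ in one-line notation; we write $y$ for the second entry $p'$ and put $c=7-y$. We must show $2q-\mathrm{inv}\ge0$. The low pairs $(1,b)$, $1\le b\le5$, contribute to $q$ the number of values that are at least $7-v$, which is $v-1$. The other low pairs are $(2,2),(2,3),(2,4),(3,3)$. Counting inversions by their first entry, we get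
\begin{align*}
q&=(v-1)+[y\ge4]+[r\ge c]+[s\ge c]+[r\ge4],\\
\mathrm{inv}&=(v-1)+(y-1-[v<y])+(r-1-[v<r]-[y<r])+[s>t].
\end{align*}
Two observations eliminate $s$ and $t$. First,
\[
2[s\ge c]-[s>t]\ \ge\ [s\ge c]+[t\ge c]-1,
\]
since for $s>t$ this says $[s\ge c]\ge[t\ge c]$, and for $s<t$ it says $[s\ge c]+1\ge[t\ge c]$. Second, exactly $y-1$ of the five values are at least $c$, and $y\ge c$ means $y\ge4$, so $[r\ge c]+[s\ge c]+[t\ge c]=y-1-[v\ge c]-[y\ge4]$. Substitution gives $2q-\mathrm{inv}\ge\Psi$, where
\[
\Psi=v-r-1+[v<y]+[v<r]+[y<r]+[y\ge4]+2[r\ge4]+[y+r\ge7]-[v+y\ge7].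
\]
We check that $\Psi\ge0$ for distinct $v,y,r\in\{1,\dots,5\}$.
\begin{itemize}
\item $r=5$: $\Psi=v-2+[v<y]+[y\ge4]+[y\ge2]-[v+y\ge7]$. If $v=1$, then $y\ge2$, the last term vanishes, and $\Psi\ge1$. If $v\ge2$, use that $v+y\ge7$ implies $y\ge2$.
\item $r=4$: since $[y<4]+[y\ge4]=1$, we have $\Psi=v-2+[v<y]+[v<4]+[y\ge3]-[v+y\ge7]$. If $v=1$, then $\Psi\ge-1+1+1$. If $v=2,3$, then $\Psi\ge0+1-1$. If $v=5$, then $\Psi\ge3-1$.
\item $r\le3$ and $v>r$: $\Psi\ge(v-r-1)+[y\ge4]-[v+y\ge7]$ with $v-r-1\ge0$. This can be negative only if $y\le3$ and $v+y\ge7$. Then $v=5$, or $v=4$, $y=3$ and $r\le2$; in both cases $v-r-1\ge1$.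
\item $r\le3$ and $v<r$: $\Psi=v-r+[v<y]+[y<r]+[y\ge4]+[y+r\ge7]-[v+y\ge7]$. For $(v,r)=(1,2)$ we have $y\ge3$ and $\Psi\ge-1+1$. For $(v,r)=(2,3)$ the values $y=1,4,5$ give $\Psi=0,2,1$. For $(v,r)=(1,3)$ the values $y=2,4,5$ give $\Psi=0,1,1$.
\end{itemize}
So $\mu=0$ for $\mathsf C_5$, and for $\mathsf C_3$ and $\mathsf C_4$.

\subsection{Type $\mathsf F_4$}\label{sub:F}

We choose coordinates in which $W_0$ acts by signed permutations. Let $y_1,\dots,y_4$ be orthonormal. The long roots are $\pm y_i$ and $\frac12\sum z_iy_i$ with $z\in\{\pm1\}^4$, and the short roots are $\frac12(\pm y_i\pm y_j)$; this is the system of coroots of the usual realization of $\mathsf F_4$, scaled by $\frac12$. Let $f$ take the values $10,6,4,2$ on $y_1,\dots,y_4$. On $\frac12\sum z_iy_i$ it takes the odd value $5z_1+3z_2+2z_3+z_4$, and on $\frac12(y_i\pm y_j)$ the values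
\begin{center}
\begin{tabular}{c|cccccc}
$ij$ & $12$ & $13$ & $14$ & $23$ & $24$ & $34$\\ \hline
$f$ & $8,2$ & $7,3$ & $6,4$ & $5,1$ & $4,2$ & $3,1$
\end{tabular}
\end{center}
The four roots $\frac12(-y_1+y_2+y_3+y_4)$, $\frac12(y_1-y_2-y_3+y_4)$, $\frac12(y_3-y_4)$, $\frac12(y_2-y_3)$ have $f=1$, so $f$ is the height by (F6). The even roots are the $\pm y_i$ and the $\frac12(\pm y_i\pm y_j)$ with $i,j\in\{1,2,4\}$. Thus $W_0$ consists of the maps $wy_i=\eta_iy_{u(i)}$ with $u(3)=3$ and arbitrary signs. With $J=\{i:\eta_i=-1\}$,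
\[
E(w)=E_{\mathrm{sh}}+|J|-\nu .
\]
Here $E_{\mathrm{sh}}=E'(u)+2\sum_{i\in J}h(i)$ is the contribution of the short roots, given by Lemma~\ref{lem:signed} with $\chi_{ij}=-1$ if $3\in\{i,j\}$ and $\chi_{ij}=1$ otherwise; $|J|$ comes from the roots $y_i$; and $\nu$ is the number of positive roots $\frac12\sum z_iy_i$ that $w$ makes negative.

\emph{Computation of $\nu$.} The number $5z_1+3z_2+2z_3+z_4$ has the sign of $z_1$ unless $z_2=z_3=z_4=-z_1$. So it has the same sign as $\phi(z)=2z_1+z_2+z_3+z_4$, which is symmetric in the last three coordinates. Let $a=u^{-1}(1)$. The image of $\frac12\sum z_iy_i$ has coordinate $\eta_iz_i$ at $y_{u(i)}$, so it is positive if and only if $\psi(z)=2\eta_az_a+\sum_{i\ne a}\eta_iz_i>0$. Both $\phi$ and $\psi$ are odd functions of $z$. Hence $\nu$ is the number of pairs $\pm z$ on which their signs disagree, and we may count among the eight vectors with $z_1=1$. Among these, $\phi<0$ only at $z^-=(1,-1,-1,-1)$.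

\emph{The case $a=1$.} Let $\kappa=|J\cap\{2,3,4\}|$. If $\eta_1=1$, then $\psi<0$ only at $(1,-\eta_2,-\eta_3,-\eta_4)$, so $\nu=0$ for $\kappa=0$ and $\nu=2$ for $\kappa\ge1$. Replacing $\eta$ by $-\eta$ replaces $\nu$ by $8-\nu$. So if $\eta_1=-1$, then $\nu=8$ for $\kappa=3$ and $\nu=6$ for $\kappa\le2$, and $|J|-\nu\le-3$. There are two permutations $u$.
\begin{itemize}
\item $u=1234$: $E'=0$ and $h=(1,0,-1,0)$, so $E_{\mathrm{sh}}=2[1\in J]-2[3\in J]$. If $1\in J$, then $E\le2-3$. If $1\notin J$, then $E=0$ for $\kappa=0$, $E\le\kappa-2\le0$ for $\kappa=1,2$, and $E=-2+3-2=-1$ for $\kappa=3$.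
\item $u=1432$: $E'=\chi_{23}+\chi_{24}+\chi_{34}=-1$ and $h=(1,0,0,0)$, so $E_{\mathrm{sh}}=2[1\in J]-1$. If $1\in J$, then $E\le1-3$. If $1\notin J$, then $E=-1$ for $\kappa=0$ and $E=\kappa-3\le0$ for $\kappa\ge1$.
\end{itemize}

\emph{The case $a\ne1$.} Now $a\in\{2,4\}$; let $\{a,d\}=\{2,4\}$. The sign of $\psi(z)$ is $\eta_az_a$ unless $\eta_iz_i=-\eta_az_a$ for all $i\ne a$. With $z_1=1$ this exception occurs at one vector $z^*$, given by $z^*_a=-\eta_1\eta_a$, $z^*_3=\eta_1\eta_3$, $z^*_d=\eta_1\eta_d$. If we ignore both exceptions, the signs $1$ and $\eta_az_a$ disagree at four of the eight vectors. At $z^-$ we have $\eta_az_a=-\eta_a$, and at $z^*$ we have $\eta_az_a=-\eta_1$. If $z^-\ne z^*$, each exception reverses the verdict at its vector, which changes the count by $-\eta_a$ and by $-\eta_1$; so $\nu=4-\eta_1-\eta_a$. If $z^-=z^*$, which happens exactly when $\eta_1=\eta_a=-\eta_3=-\eta_d$, the two reversals cancel; then $\nu=4$, $|J|=2$ and $|J|-\nu=-2$. Otherwise let $j=|J\cap\{1,a\}|$ and $j'=|J\cap\{3,d\}|$. Then $\nu=2+2j$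 and $|J|-\nu=j'-j-2$, which is at most $-1$ because $(j,j')=(0,2)$ belongs to the case $z^-=z^*$. So $|J|-\nu\le-1$ always. It remains to see that $E_{\mathrm{sh}}\le1$ for the four permutations $u$:
\begin{center}
\begin{tabular}{c|c|c|c}
$u$ & inversions at positions & $E'(u)$ & $h$\\ \hline
$2134$ & $12$ & $1$ & $(0,0,-1,0)$\\
$4231$ & $12,13,14,24,34$ & $1$ & $(0,-1,0,0)$\\
$2431$ & $14,23,24,34$ & $0$ & $(0,0,0,0)$\\
$4132$ & $12,13,14,34$ & $0$ & $(0,0,0,0)$
\end{tabular}
\end{center}
Since $h\le0$, we have $E_{\mathrm{sh}}\le E'(u)\le1$ and $E\le0$. Hence $\mu=0$ for $\mathsf F_4$.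

\subsection{Proof of Theorem~\ref{thm:class}}

By Theorem~\ref{thm:criterion} and Lemma~\ref{lem:reduce}(a), $\pi$ is semi-small if and only if $\mu=0$ for every $\delta$-orbit of components. The possible orbits were listed before Lemma~\ref{lem:signs}. Exchanged components, $\mathsf A_{n-1}$ with $\delta\ne1$, and $\mathsf G_2$ are settled in Section~\ref{sub:easy}; $\mathsf D_m$ with $\delta=1$ and all types $\mathsf E$ in Section~\ref{sub:D4}; $\mathsf A_{n-1}$ with $\delta=1$, together with the unboundedness, in Section~\ref{sub:A}; $\mathsf B_m$, and $\mathsf D_m$ with $\delta\ne1$, in Section~\ref{sub:BD}; $\mathsf C_m$ in Section~\ref{sub:C}; and $\mathsf F_4$ in Section~\ref{sub:F}. The orbits with $\mu=0$ are those of the first list of the theorem, and the orbits with $\mu\ge1$ are those of the second. \qed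

\begin{thebibliography}{1}

\bibitem{Leslie}
Spencer Leslie, \emph{An analogue of the Grothendieck-Springer resolution for symmetric spaces}, arXiv:1904.09217 (2019).

\end{thebibliography}
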